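\title{Gluing hemispheres by a welding homeomorphism: the canonical parametrization need not be quasiconformal}

\begin{abstract}
Gluing two closed hemispheres along their boundary circles by a homeomorphism $g$ produces a metric space $\widetilde Z$. If $g$ is a welding homeomorphism with welding curve $\mathcal C$, the two Riemann maps combine to a map $\widetilde\pi\colon\mathbb S^2\to\widetilde Z$ that is conformal off $\mathcal C$. We show that $\widetilde\pi$ can be a homeomorphism without being $1$-quasiconformal, or $K$-quasiconformal for any $K$. One of the two modulus inequalities always holds. The other holds exactly when $\widetilde\pi^{-1}$ is absolutely continuous on almost every path. It fails when $\mathcal C$ has positive area, it holds when $\mathcal C$ is rectifiable, and it fails for suitable quasicircles of dilatation arbitrarily close to $1$.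
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Gluing two hemispheres}

Let $\mathbb S^2\subset\mathbb R^3$ be the unit sphere with its length distance $\sigma$, the great-circle distance. Let $\mathbb S^1=\mathbb S^2\cap(\mathbb R^2\times\{0\})$ be the equator, which we identify with the unit circle of $\mathbb C$, and let $Z_1$ and $Z_2$ be the open southern and northern hemispheres, so that $(0,0,1)\in Z_2$.

Fix an orientation-preserving homeomorphism $g\colon\mathbb S^1\to\mathbb S^1$. In the disjoint union of $\overline Z_1$ and $\overline Z_2$, identify each $z\in\mathbb S^1\subset\overline Z_1$ with $g(z)\in\mathbb S^1\subset\overline Z_2$. This gives a set $Z$ with injective inclusion maps $\iota_i\colon\overline Z_i\to Z$ such that $\iota_1=\iota_2\circ g$ on $\mathbb S^1$. The set $\iota_1(\mathbb S^1)=\iota_2(\mathbb S^1)$ is the \emph{seam} of $Z$.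

A \emph{chain} from $x$ to $y$ in $Z$ consists of \emph{vertices} $x=z_0,z_1,\dots,z_n=y$ and, for each $k$, a \emph{link}: an index $i_k\in\{1,2\}$ and points $a_k,b_k\in\overline Z_{i_k}$ with $\iota_{i_k}(a_k)=z_{k-1}$ and $\iota_{i_k}(b_k)=z_k$. The link costs $\sigma(a_k,b_k)$, and $d_Z(x,y)$ is the infimum of the total cost $\sum_k\sigma(a_k,b_k)$ over all chains from $x$ to $y$. This is a pseudodistance; distinct points may be at distance zero. Let $Q\colon Z\to\widetilde Z$ be the quotient map that identifies $x$ and $y$ when $d_Z(x,y)=0$, and let $d$ be the induced distance on $\widetilde Z$. We write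
\[
j_i=Q\circ\iota_i\colon\overline Z_i\to\widetilde Z,\qquad S=j_1(\mathbb S^1)=j_2(\mathbb S^1),
\]
and call $S$ the seam of $\widetilde Z$. Chains with one link show that $j_1$ and $j_2$ are $1$-Lipschitz, and off the equator they are local isometries (Lemma~\ref{lem:offseam}).

A traveler along the seam may use, on each stretch, the hemisphere in which that stretch is shorter. The two prices are the measures
\[
\mu(A)=\mathcal H^1(A),\qquad \nu(A)=\mathcal H^1(g(A))\qquad(A\subset\mathbb S^1\text{ Borel}),
\]
and the best price is $\lambda=\mu\wedge\nu$, the largest measure that is at most $\mu$ and at most $\nu$. Lemma~\ref{lem:seam} confirms that $\lambda$ is the length measure of the seam.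

\subsection{Modulus}

Let $X$ be $\mathbb C$, $\mathbb S^2$ or $\widetilde Z$. A \emph{path} is a continuous map of a compact interval into $X$. A Borel function $\rho\colon X\to[0,\infty]$ is \emph{admissible} for a family $\Gamma$ of paths if $\int_\gamma\rho\,ds\ge1$ for every rectifiable $\gamma\in\Gamma$, and the \emph{modulus} of $\Gamma$ is
\[
\operatorname{Mod}\Gamma=\inf\Big\{\int_X\rho^2\,d\mathcal H^2:\ \rho\text{ admissible for }\Gamma\Big\}.
\]
Here $\mathcal H^2$ is the Hausdorff $2$-measure of the metric space $X$, normalized to agree with Lebesgue measure on $\mathbb C$; on $\mathbb S^2$ it is the area. We write $|\cdot|$ for area on $\mathbb C$ and $\mathbb S^2$, and for Lebesgue measure on $\mathbb R$. An admissible $\rho$ is a toll that charges every path of $\Gamma$ at least $1$, and the modulus is the least $L^2$-energy of such a toll; a family of many short paths has large modulus. A property holds for \emph{almost every path} if it holds for all rectifiable paths outside a family of modulus $0$.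

A homeomorphism $h$ between two such spaces is \emph{$K$-quasiconformal} if
\[
K^{-1}\operatorname{Mod}\Gamma\le\operatorname{Mod}h(\Gamma)\le K\operatorname{Mod}\Gamma
\]
for every path family $\Gamma$, where $h(\Gamma)=\{h\circ\gamma:\gamma\in\Gamma\}$. Thus a $1$-quasiconformal map preserves the modulus of every family. Conformal maps between domains of $\mathbb S^2$ preserve modulus, and an orientation-preserving self-homeomorphism of $\mathbb S^2$ that preserves modulus is a M\"obius map (Section~\ref{sec:prelim}). So $1$-quasiconformality is a notion of conformality that makes sense for $\widetilde Z$, which has no smooth structure along the seam.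

\subsection{Welding, and the question}

The map $g$ is a \emph{welding homeomorphism} with \emph{welding curve} $\mathcal C$ if $\mathcal C\subset\mathbb S^2$ is a Jordan curve with complementary components $\Omega_1,\Omega_2$, and there are Riemann maps $\phi_i\colon Z_i\to\Omega_i$, extended to homeomorphisms of the closures by Carath\'eodory's theorem, such that $g=\phi_2^{-1}\circ\phi_1$ on $\mathbb S^1$. Define $\pi\colon\mathbb S^2\to Z$ by $\pi=\iota_i\circ\phi_i^{-1}$ on $\overline\Omega_i$. The two formulas agree on $\mathcal C$, because $\iota_1\circ\phi_1^{-1}=\iota_2\circ g\circ\phi_1^{-1}=\iota_2\circ\phi_2^{-1}$ there, and $\pi$ is a bijection. The map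
\[
\widetilde\pi=Q\circ\pi\colon\mathbb S^2\to\widetilde Z
\]
equals $j_i\circ\phi_i^{-1}$ on the closed set $\overline\Omega_i$, so it is continuous and surjective. The following question comes from \cite{Ikonen}.

\medskip
\noindent\textbf{Question.} \emph{If $\widetilde\pi$ is a homeomorphism, is it $1$-quasiconformal?}
\medskip

The simplest cases say yes. If $g$ is the identity, then $d_Z=\sigma$, and with $\phi_i=\mathrm{id}$ the map $\widetilde\pi$ is the identity of $\mathbb S^2$. If $g$ is a $C^1$ diffeomorphism, then $d\nu=|g'|\,d\mu$ and $d\lambda=\min(1,|g'|)\,d\mu$, so the seam is shorter than $2\pi$ unless $|g'|\equiv1$, but no arc of it collapses. For instance, let $g$ be the restriction of a M\"obius map preserving $Z_1$. Then $\phi_1=g$ and $\phi_2=\mathrm{id}$ weld $g$ along $\mathcal C=\mathbb S^1$, and $\widetilde\pi$ is $1$-quasiconformal by Theorem~\ref{thm:sufficient} below. In general $\widetilde\pi$ is conformal off $\mathcal C$, and the image $S$ of the exceptional set is small: it has finite length and zero area, so almost every path in $\widetilde Z$ spends no length on it. One would guess that so small a set cannot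 affect moduli. The guess is right for one of the two inequalities and wrong for the other.

\subsection{Results}

Throughout, $g$ is a welding homeomorphism with data $\mathcal C,\phi_1,\phi_2$, and when $\widetilde\pi$ is a homeomorphism we write $f=\widetilde\pi^{-1}\colon\widetilde Z\to\mathbb S^2$.

\begin{theorem}\label{thm:answer}
\begin{enumerate}
\item[(a)] If $|\mathcal C|>0$ and $\widetilde\pi$ is a homeomorphism, then $\widetilde\pi$ is not $1$-quasiconformal.
\item[(b)] There is a welding homeomorphism $g$ whose curve has $|\mathcal C|>0$ and for which $\widetilde\pi$ is a homeomorphism.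
\end{enumerate}
Hence the answer to the Question is no.
\end{theorem}

\begin{theorem}\label{thm:half}
For every welding homeomorphism $g$ and welding curve $\mathcal C$, whether or not $\widetilde\pi$ is injective, $\operatorname{Mod}\Gamma\le\operatorname{Mod}\widetilde\pi(\Gamma)$ for every path family $\Gamma$ in $\mathbb S^2$.
\end{theorem}

\begin{theorem}\label{thm:equiv}
The map $\widetilde\pi$ is a homeomorphism if and only if $\lambda(I)>0$ for every nondegenerate arc $I\subset\mathbb S^1$. If it is a homeomorphism, the following are equivalent.
\begin{enumerate}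
\item[(1)] $\widetilde\pi$ is $1$-quasiconformal.
\item[(2)] $\widetilde Z$ is quasiconformally equivalent to $\mathbb S^2$: there are a homeomorphism $h\colon\widetilde Z\to\mathbb S^2$ and $K<\infty$ with $K^{-1}\operatorname{Mod}\Gamma\le\operatorname{Mod}h(\Gamma)\le K\operatorname{Mod}\Gamma$ for all $\Gamma$.
\item[(3)] There are a homeomorphism $h\colon\widetilde Z\to\mathbb S^2$ and $K<\infty$ with $\operatorname{Mod}\Gamma\le K\operatorname{Mod}h(\Gamma)$ for all $\Gamma$.
\item[(4)] For almost every path $\gamma$ in $\widetilde Z$, parametrized by arclength, $f\circ\gamma$ is absolutely continuous.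
\end{enumerate}
If these conditions hold, then $|\mathcal C|=0$ and $\mathcal C$ is conformally removable: every homeomorphism of $\mathbb S^2$ that is conformal off $\mathcal C$ is a M\"obius map.
\end{theorem}

So there is no middle ground: a homeomorphism $\widetilde\pi$ that is not $1$-quasiconformal is not $K$-quasiconformal for any $K$, and then $\widetilde Z$ has no quasiconformal parametrization by $\mathbb S^2$ at all. This applies to the example of Theorem~\ref{thm:answer}(b). Since $\lambda$ and condition (2) involve only $g$, the answer for a given $g$ does not depend on the choice of the welding curve.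

\begin{theorem}\label{thm:sufficient}
If $\phi_1|_{\mathbb S^1}$ and $\phi_2|_{\mathbb S^1}$ map $\mathcal H^1$-null sets to $\mathcal H^1$-null sets (for example, if $\mathcal C$ is rectifiable), then $\widetilde\pi$ is a $1$-quasiconformal homeomorphism.
\end{theorem}

The necessary conditions in Theorem~\ref{thm:equiv}, zero area and removability, are not sufficient. An increasing homeomorphism $H$ of $\mathbb R$ is \emph{$\varrho$-quasisymmetric} if
\[
\varrho^{-1}\le\frac{H(x+t)-H(x)}{H(x)-H(x-t)}\le\varrho\qquad(x\in\mathbb R,\ t>0);
\]
it is a \emph{lift} of $g$ if $g(e^{2\pi ix})=e^{2\pi iH(x)}$. A \emph{$K$-quasicircle} is the image of $\mathbb S^1$ under a $K$-quasiconformal self-map of $\mathbb S^2$.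

\begin{theorem}\label{thm:quasicircle}
For every $\varepsilon>0$ there is a $g$ with $(1+\varepsilon)$-quasisymmetric lift, whose welding curve is a $(1+\varepsilon)$-quasicircle (hence of zero area and conformally removable), such that $\widetilde\pi$ is a homeomorphism but $\widetilde Z$ is not quasiconformally equivalent to $\mathbb S^2$.
\end{theorem}

We do not characterize the conditions of Theorem~\ref{thm:equiv} in terms of the geometry of $\mathcal C$ or $g$ alone.

\subsection{A model on the line}

The asymmetry between $\widetilde\pi$ and $f$ is already visible in one dimension. Let $C\subset[0,1]$ be closed and nowhere dense with $|C|>0$, and put $P(x)=|[0,x]\setminus C|$. The function $P$ is $1$-Lipschitz, it is a translation on each interval complementary to $C$, and it is strictly increasing because these intervals are dense. The identity $|P(A)|=|A\setminus C|$ holds for intervals, hence for Borel sets, so $P(C)$ is a null set. Thus $P$ is a homeomorphism that is isometric off $C$ and crushes $C$ to a null set. It is absolutely continuous, but $P^{-1}$ is not, since it maps the null set $P(C)$ onto $C$. A small exceptional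 set in the \emph{target} helps the map and says nothing about its inverse.

The map $\widetilde\pi$ plays the role of $P$. Theorem~\ref{thm:half} is the analog of the absolute continuity of $P$, and condition (4) is the analog of the absolute continuity of $P^{-1}$. In two dimensions the defect must be seen by a family of paths of positive modulus, and there are two ways to arrange this. If $\mathcal C$ has positive area, a toll on $\mathbb S^2$ wastes energy on $\mathcal C$, where the paths of $\widetilde Z$ spend no length; removing that part lowers the energy and breaks the equality of moduli. If $\mathcal C$ has zero area, one can instead make the seam almost free of charge, so that many paths run along it between the same two points, which is impossible on $\mathbb S^2$.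

Section~\ref{sec:prelim} collects the facts on length, modulus and quasiconformal maps, and Section~\ref{sec:metric} computes the metric of $\widetilde Z$. Theorem~\ref{thm:half} is proved in Section~\ref{sec:half}; Theorems~\ref{thm:answer}(a), \ref{thm:equiv} and~\ref{thm:sufficient} in Section~\ref{sec:ac}; Theorem~\ref{thm:answer}(b) in Section~\ref{sec:curve}; and Theorem~\ref{thm:quasicircle} in Section~\ref{sec:quasi}. Theorem~\ref{thm:answer} does not use Section~\ref{sec:half}. Section~\ref{sec:quasi} uses only Sections~\ref{sec:prelim} and~\ref{sec:metric}, and it gives a second, independent proof that the answer is no.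

\section{Length, modulus and quasiconformal maps}\label{sec:prelim}

\subsection{Length}

Let $(X,d)$ be a metric space. The measure $\mathcal H^1$ is normalized as $\mathcal H^1(E)=\lim_{\epsilon\to0}\inf\sum_k\operatorname{diam}E_k$, over countable covers of $E$ by sets of diameter at most $\epsilon$. An $L$-Lipschitz map increases $\mathcal H^1$ by at most the factor $L$. A rectifiable path of length $\ell$ has an arclength parametrization $\gamma\colon[0,\ell]\to X$, which is $1$-Lipschitz, and $\int_\gamma\rho\,ds=\int_0^\ell\rho(\gamma(t))\,dt$. A path $\beta\colon[a,b]\to X$ is \emph{absolutely continuous} if there is an integrable $q\ge0$ with $d(\beta(s),\beta(t))\le\int_s^tq$ for all $s<t$; this is equivalent to the usual $\epsilon$--$\delta$ condition. We use the convention $0\cdot\infty=0$ and the following facts.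

\begin{enumerate}
\item[(L1)] An absolutely continuous path $\beta$ is rectifiable, its \emph{speed} $|\beta'|(t)=\lim_{u\to t}d(\beta(u),\beta(t))/|u-t|$ exists for a.e.\ $t$ and is at most $q(t)$ for a.e.\ $t$, and $\int_\beta\rho\,ds=\int_a^b\rho(\beta(t))|\beta'|(t)\,dt$ for every Borel $\rho\ge0$.
\item[(L2)] If $E\subset X$ is connected and $x,y\in E$, then $d(x,y)\le\mathcal H^1(E)$. Indeed, the $1$-Lipschitz function $d(x,\cdot)$ maps $E$ onto an interval containing $[0,d(x,y)]$.
\item[(L3)] The $\mathcal H^1$-measure of the image of a path is at most its length. For an injective path $\gamma\colon[a,b]\to X$ equality holds, and if the length is finite, $\int_\gamma\rho\,ds=\int_{\gamma([a,b])}\rho\,d\mathcal H^1$ for every Borel $\rho\ge0$.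
\end{enumerate}

The inequality in (L3) holds because the arclength parametrization is $1$-Lipschitz. If $\gamma$ is injective and $a=t_0<\dots<t_n=b$, the arcs $\gamma([t_{k-1},t_k])$ overlap only in endpoints, so (L2) gives $\sum_kd(\gamma(t_{k-1}),\gamma(t_k))\le\mathcal H^1(\gamma([a,b]))$. Applied to all subpaths, the resulting equality says that the arclength parametrization carries Lebesgue measure to $\mathcal H^1$ on the image.

The next lemma is how we prove absolute continuity across an exceptional set. The hypothesis is on the \emph{image} of the exceptional times; $P^{-1}$ in the model shows that $|N|=0$ would not be enough.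

\begin{lemma}\label{lem:skip}
Let $\beta\colon[a,b]\to X$ be a path and $N\subset[a,b]$ a closed set with $\mathcal H^1(\beta(N))=0$. Suppose that $\beta$ is locally Lipschitz on $[a,b]\setminus N$ with speed at most $q$ a.e.\ there, where $q\ge0$ is measurable. Then $d(\beta(s),\beta(t))\le\int_{[s,t]\setminus N}q$ for all $s<t$.
\end{lemma}

\begin{proof}
The relatively open set $[s,t]\setminus N$ is a countable union of compact intervals $I_k$ with disjoint interiors, and $\beta$ is Lipschitz on each $I_k$. By (L2), (L3) and (L1),
\[
d(\beta(s),\beta(t))\le\mathcal H^1(\beta([s,t]))\le\mathcal H^1(\beta(N))+\sum_k\mathcal H^1(\beta(I_k))\le\sum_k\int_{I_k}q.\qedhere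
\]
\end{proof}

\subsection{Families of modulus zero}

Let $L^2=L^2(X,\mathcal H^2)$. A family $\Gamma_0$ has modulus $0$ if and only if some Borel $\rho_0\ge0$ in $L^2$ has $\int_\gamma\rho_0\,ds=\infty$ for every rectifiable $\gamma\in\Gamma_0$. Given such a $\rho_0$, every $\epsilon\rho_0$ is admissible; conversely, take $\rho_0=\sum_k\rho_k$ with $\rho_k$ admissible and $\|\rho_k\|_2\le2^{-k}$. The following facts are consequences.

\begin{enumerate}
\item[(M1)] A countable union of families of modulus $0$ has modulus $0$ (sum the functions $\rho_0$, scaled to have norms at most $2^{-k}$). If $\rho\in L^2$ is Borel, then $\int_\gamma|\rho|\,ds<\infty$ for almost every path. If $\int_\gamma\rho\,ds\ge1$ for almost every $\gamma\in\Gamma$, then $\operatorname{Mod}\Gamma\le\int\rho^2\,d\mathcal H^2$, because $\rho+\epsilon\rho_0$ is admissible.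
\item[(M2)] If $N$ is Borel and $\mathcal H^2(N)=0$, then almost every path $\gamma$, parametrized by arclength, has $|\gamma^{-1}(N)|=0$. Take $\rho_0=\infty\cdot\chi_N$.
\item[(M3)] (Fuglede's lemma.) If Borel functions $\rho_k$ converge in $L^2$ to a Borel function $\rho$, then along a subsequence, for almost every $\gamma$, we have $\int_{\gamma'}\rho_k\,ds\to\int_{\gamma'}\rho\,ds$, with finite limit, for all subpaths $\gamma'$ of $\gamma$. Take a subsequence with $\sum_k\|\rho_k-\rho\|_2<\infty$. The function $|\rho|+\sum_k|\rho_k-\rho|$, set equal to $\infty$ where some $\rho_k$ or $\rho$ is infinite, is in $L^2$, so by (M1) it has finite integral over almost every $\gamma$, and then $\int_\gamma|\rho_k-\rho|\,ds\to0$.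
\item[(M4)] If $\operatorname{Mod}\Gamma_0=0$, the family of paths that have a subpath in $\Gamma_0$ has modulus $0$; the same $\rho_0$ works.
\end{enumerate}

\subsection{Conformal maps and two moduli}

Let $T_0\colon\mathbb C\to\mathbb S^2\setminus\{(0,0,1)\}$ be the inverse stereographic projection that fixes $\mathbb S^1$; it maps the closed unit disk onto $\overline Z_1$. We orient $\mathbb S^2$ so that $T_0$ preserves orientation. (Which maps between subsets of $\mathbb S^2$ preserve orientation does not depend on this choice.) A \emph{chart} is a map $T\colon\mathbb C\to\mathbb S^2$ obtained by composing $T_0$ with a rotation of $\mathbb S^2$. Conformal maps are understood to be injective and orientation preserving.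

For a conformal map $\phi$ between open subsets $U,V$ of $\mathbb C$ or $\mathbb S^2$, let $|D\phi|(x)>0$ be its \emph{conformal factor}, the limit of the ratio of distances $\operatorname{dist}(\phi(y),\phi(x))/\operatorname{dist}(y,x)$ as $y\to x$. For example $|DT_0|(\zeta)=2/(1+|\zeta|^2)$. The map $\phi$ is locally Lipschitz, it multiplies the speed of an absolutely continuous path by $|D\phi|$, and its Jacobian is $|D\phi|^2$. Hence
\begin{equation}\label{eq:cov}
\int_{\phi\circ\gamma}\rho\,ds=\int_\gamma(\rho\circ\phi)|D\phi|\,ds,\qquad\int_{\phi(U)}\rho^2\,d\mathcal H^2=\int_U(\rho\circ\phi)^2|D\phi|^2\,d\mathcal H^2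
\end{equation}
for rectifiable $\gamma$ in $U$ and Borel $\rho\ge0$. Applied to $\phi$ and $\phi^{-1}$, this gives $\operatorname{Mod}\phi(\Gamma)=\operatorname{Mod}\Gamma$ for families $\Gamma$ in $U$.

A \emph{quadrilateral} is a Jordan domain $D\subset\mathbb S^2$ whose boundary is divided by four points into consecutive arcs $\alpha_1,\dots,\alpha_4$. Let $\Gamma_D$ be the family of paths with one endpoint on $\alpha_1$, the other on $\alpha_3$ and all other points in $D$, and let $\Gamma_D^*$ be the family defined in the same way by $\alpha_2$ and $\alpha_4$. It is classical that there is a homeomorphism $\phi\colon[0,a]\times[0,b]\to\overline D$, conformal in the open rectangle, that maps the vertical sides onto $\alpha_1$ and $\alpha_3$.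

\begin{lemma}\label{lem:quad}
The function $\rho_D=a^{-1}|D\phi^{-1}|\chi_D$ is admissible for $\Gamma_D$, and $\operatorname{Mod}\Gamma_D=b/a$. In particular $\operatorname{Mod}\Gamma_D\cdot\operatorname{Mod}\Gamma_D^*=1$.
\end{lemma}

\begin{proof}
Let $\gamma\colon[s,t]\to\overline D$ be a rectifiable path in $\Gamma_D$. For $s<s'<t'<t$, \eqref{eq:cov} shows that $a\int_\gamma\rho_D\,ds$ is at least the length of $\phi^{-1}\circ\gamma|_{[s',t']}$, hence at least the distance between its endpoints. As $s'\to s$ and $t'\to t$ these endpoints tend to opposite vertical sides, so $\rho_D$ is admissible. Its energy is $a^{-2}\cdot ab=b/a$.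

Conversely, let $\rho$ be admissible and $\hat\rho=(\rho\circ\phi)|D\phi|$. Since $\int|D\phi|^2=|D|<\infty$, we have $\int_0^a|D\phi|(x,y)\,dx<\infty$ for a.e.\ $y$. For such $y$ the path $x\mapsto\phi(x,y)$ is absolutely continuous on $[0,a]$ by Lemma~\ref{lem:skip} with $N=\{0,a\}$, and it belongs to $\Gamma_D$. So $1\le(\int_0^a\hat\rho\,dx)^2\le a\int_0^a\hat\rho^2\,dx$, and integration in $y$ gives $b/a\le\int\rho^2$. Exchanging the roles of the sides gives $\operatorname{Mod}\Gamma_D^*=a/b$.
\end{proof}

\begin{lemma}\label{lem:points}
Let $p\ne p'$ be points of $\mathbb S^2$. The family of paths from $p$ to $p'$ has modulus $0$.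
\end{lemma}

\begin{proof}
Take a chart $T$ with $T(0)=p$ and $R>0$ with $p'\notin T(\{|z|<R\})$. For $0<r<R$ let $A=\{r\le|z|\le R\}$, and define $\rho$ by $(\rho\circ T)|DT|=1/(|z|\log(R/r))$ on $A$ and $\rho=0$ off $T(A)$. A rectifiable path from $p$ to $p'$ has a subpath $T\circ\beta$ with $\beta$ in $A$ joining the two boundary circles: stop at the first time outside $T(\{|z|<R\})$ and start at the last earlier time in $T(\{|z|\le r\})$. With $\beta$ parametrized by arclength, $\log|\beta|$ is Lipschitz with derivative bounded by $1/|\beta|$, so $\int_\beta|z|^{-1}ds\ge\log(R/r)$ and $\rho$ is admissible. Its energy is $2\pi/\log(R/r)$, which tends to $0$ as $r\to0$.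
\end{proof}

\subsection{Quasiconformal maps of the sphere}

An orientation-preserving homeomorphism $\psi$ between domains of $\mathbb C$ or $\mathbb S^2$ is \emph{analytically $K$-quasiconformal} if, in charts, it lies in $W^{1,2}_{\mathrm{loc}}$ and $|\psi_{\bar z}|\le\frac{K-1}{K+1}|\psi_z|$ a.e. Its \emph{Beltrami coefficient} is $\psi_{\bar z}/\psi_z$. A $C^1$ diffeomorphism has this property if its differential has positive determinant and the ratio of its singular values, the \emph{dilatation}, is at most $K$ everywhere. We use these classical facts.

\begin{enumerate}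
\item[(Q1)] For an orientation-preserving homeomorphism $\psi$ of $\mathbb S^2$ the following are equivalent: $\psi$ is analytically $K$-quasiconformal; $K^{-1}\operatorname{Mod}\Gamma\le\operatorname{Mod}\psi(\Gamma)\le K\operatorname{Mod}\Gamma$ for the families $\Gamma=\Gamma_D$ of all quadrilaterals; the same inequalities hold for all path families.
\item[(Q2)] The inverse of an analytically $K$-quasiconformal map is analytically $K$-quasiconformal; a composition of such maps with constants $K,K'$ has constant $KK'$; such maps preserve sets of area zero. If two such maps $\psi_1,\psi_2$ of the same domain have a.e.\ equal Beltrami coefficients, then $\psi_1\circ\psi_2^{-1}$ is conformal. In particular a map with vanishing coefficient is conformal, and if it is a self-map of $\mathbb S^2$ it is M\"obius.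
\item[(Q3)] A homeomorphism between domains that is analytically $K$-quasiconformal off a point, or off a circle, is analytically $K$-quasiconformal.
\item[(Q4)] (Measurable Riemann mapping theorem.) Every measurable Beltrami coefficient on $\mathbb S^2$ that is bounded in absolute value by $\frac{K-1}{K+1}$ belongs to an analytically $K$-quasiconformal self-map of $\mathbb S^2$.
\end{enumerate}

On $\mathbb S^2$, one modulus inequality implies the other. This is exactly what fails for $\widetilde\pi$.

\begin{lemma}\label{lem:onesided}
Let $\psi$ be a homeomorphism of $\mathbb S^2$ and $K\ge1$, and suppose that $\operatorname{Mod}\Gamma\le K\operatorname{Mod}\psi(\Gamma)$ for all $\Gamma$. Then $\operatorname{Mod}\psi(\Gamma)\le K\operatorname{Mod}\Gamma$ for all $\Gamma$. If $K=1$ and $\psi$ preserves orientation, then $\psi$ is M\"obius.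
\end{lemma}

\begin{proof}
Composing with the reflection in the equator, an isometry, does not change moduli, so we may assume that $\psi$ preserves orientation. For a quadrilateral $D$, the families $\psi(\Gamma_D)$ and $\psi(\Gamma_D^*)$ are the two families of the quadrilateral $\psi(D)$. By Lemma~\ref{lem:quad} and the hypothesis for $\Gamma_D^*$,
\[
\operatorname{Mod}\psi(\Gamma_D)=\frac1{\operatorname{Mod}\psi(\Gamma_D^*)}\le\frac K{\operatorname{Mod}\Gamma_D^*}=K\operatorname{Mod}\Gamma_D .
\]
Together with the hypothesis for $\Gamma_D$, this is the second condition in (Q1). The first claim follows from (Q1), and the second from (Q1) and (Q2).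
\end{proof}

\section{The metric of the glued space}\label{sec:metric}

\begin{lemma}\label{lem:offseam}
For $i=1,2$ the map $j_i|_{Z_i}$ is an injective local isometry onto an open set $U_i\subset\widetilde Z$, and $\widetilde Z$ is the disjoint union of $U_1$, $U_2$ and $S$. The map $Q$ identifies no point off the seam with any other point. On $U_i$ the measure $\mathcal H^2$ corresponds to area on $Z_i$, and $\mathcal H^2(S)=0$.
\end{lemma}

\begin{proof}
Let $a\in Z_1$, and consider a chain from $\iota_1(a)$ to a point $y\ne\iota_1(a)$. If all links have index $1$, then $y=\iota_1(b)$ for some $b\ne a$; since $\iota_1$ is injective, each link starts where the previous one ends, and the cost is at least $\sigma(a,b)$. Otherwise consider the first link of index $2$. It is not the first link of the chain, since $\iota_1(a)\notin\iota_2(\overline Z_2)$, so its initial vertex lies in $\iota_1(\overline Z_1)\cap\iota_2(\overline Z_2)$, which is the seam. The earlier links have index $1$ and cost at least $\sigma(a,\mathbb S^1)$. Hence $d_Z(\iota_1(a),y)>0$, and $d_Z(\iota_1(a),\iota_1(b))=\sigma(a,b)$ whenever $\sigma(a,b)<\sigma(a,\mathbb S^1)$.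 The last condition holds for all $a,b$ in the ball of radius $r/3$ about a point at distance $r$ from $\mathbb S^1$, so $j_1$ is isometric on that ball. The same argument applies to $Z_2$.

It follows that $U_1,U_2,S$ are disjoint. The complement of $U_1$ is the compact set $j_2(\overline Z_2)$, so $U_1$ is open, and so is $U_2$. Cutting a Borel subset of $Z_i$ into countably many pieces on which $j_i$ is isometric shows that $j_i$ preserves $\mathcal H^2$. Finally $\mathcal H^1(S)\le2\pi$ because $j_1$ is $1$-Lipschitz, and a set of finite $\mathcal H^1$-measure has $\mathcal H^2$-measure zero, since $\sum_k(\operatorname{diam}E_k)^2\le\epsilon\sum_k\operatorname{diam}E_k$ for covers by sets of diameter at most $\epsilon$.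
\end{proof}

Thus $U_i$ is locally isometric to the hemisphere $Z_i$, and conformal maps from or to $U_i$, their conformal factors and \eqref{eq:cov} make sense. The map $\widetilde\pi$ restricts to a conformal bijection $\Omega_i\to U_i$ and maps $\mathcal C$ onto $S$.

We turn to the seam. By the Hahn decomposition of $\mu-\nu$ there is a Borel set $A_0\subset\mathbb S^1$ with $\mu\le\nu$ on subsets of $A_0$ and $\nu\le\mu$ on subsets of its complement. Then
\begin{equation}\label{eq:hahn}
\lambda(A)=\mu(A\cap A_0)+\nu(A\setminus A_0):
\end{equation}
the right side is at most $\mu(A)$ and at most $\nu(A)$, and it dominates every measure with this property. The measures $\mu,\nu,\lambda$ have no atoms. For $s,t\in\mathbb S^1$ let $d_\lambda(s,t)$ be the smaller of the $\lambda$-measures of the two arcs between $s$ and $t$. Let $L=\lambda(\mathbb S^1)$ and let $\theta(t)$ be the $\lambda$-measure of the counterclockwise arc from $1$ to $t$, modulo $L$. Then $d_\lambda(s,t)$ is the arc distance between $\theta(s)$ and $\theta(t)$ on the circle $\mathbb R/L\mathbb Z$ of length $L$ (and $d_\lambda=0$ if $L=0$), so $d_\lambda$ satisfies the triangle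 inequality.

\begin{lemma}\label{lem:seam}
\begin{enumerate}
\item[(i)] $d(j_1(s),j_1(t))=d_\lambda(s,t)$ for $s,t\in\mathbb S^1$.
\item[(ii)] $\widetilde\pi$ is a homeomorphism if and only if $\lambda(I)>0$ for every nondegenerate arc $I$.
\item[(iii)] $\mathcal H^1(j_1(A))\le\lambda(A)$ for Borel $A\subset\mathbb S^1$, with equality if $\widetilde\pi$ is a homeomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) \emph{Lower bound.} In a chain between points of the seam, two consecutive links that share a vertex off the seam have the same index. By the triangle inequality for $\sigma$ that vertex can be deleted without increasing the cost, so we may assume that all vertices lie on the seam. A link from $\iota_1(s')$ to $\iota_1(t')$ costs $\sigma(s',t')$ if its index is $1$, which is the smaller $\mu$-measure of the two arcs between $s'$ and $t'$, and $\sigma(g(s'),g(t'))$ if its index is $2$, which is the smaller $\nu$-measure. Both are at least $d_\lambda(s',t')$. Summing and using the triangle inequality for $d_\lambda$ gives the bound.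

\emph{Upper bound.} A chain is finite while $A_0$ is only Borel, so we approximate. Let $I$ be an arc from $s$ to $t$ and $\epsilon>0$. By outer regularity of $\mu+\nu$, there is a finite union of arcs $A'\subset I$ with $(\mu+\nu)(A'\triangle(A_0\cap I))<\epsilon$: take finitely many components of a relatively open set that contains $A_0\cap I$ with small excess. Divide $I$ into the arcs of $A'$ and of $I\setminus A'$, and use links of index $1$ over the former and of index $2$ over the latter. By \eqref{eq:hahn} the cost is at most
\[
\mu(A')+\nu(I\setminus A')\le\mu(A_0\cap I)+\epsilon+\nu(I\setminus A_0)+\epsilon=\lambda(I)+2\epsilon .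
\]

(ii) The map $\widetilde\pi$ is a continuous surjection from a compact space onto a metric space, so it is a homeomorphism if and only if it is injective. Since $\pi$ is bijective, this means that $Q$ is injective. By Lemma~\ref{lem:offseam} and (i), this holds if and only if $d_\lambda(s,t)>0$ for $s\ne t$, that is, if and only if all nondegenerate arcs have positive $\lambda$-measure.

(iii) We have $j_1(A)=j_1(A\cap A_0)\cup j_2(g(A\setminus A_0))$ with $j_1,j_2$ $1$-Lipschitz, so $\mathcal H^1(j_1(A))\le\mu(A\cap A_0)+\nu(A\setminus A_0)=\lambda(A)$. If $\widetilde\pi$ is a homeomorphism, then $\theta$ is a bijection by (ii), and by (i) the map $\theta\circ(j_1|_{\mathbb S^1})^{-1}$ is an isometry of $S$ onto $\mathbb R/L\mathbb Z$. The map $\theta$ carries $\lambda$ to arclength, since it does so on arcs, and arclength is $\mathcal H^1$ on $\mathbb R/L\mathbb Z$.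
\end{proof}

By (i), the fibers of $\widetilde\pi$ over $S$ are the $\phi_1$-images of the fibers of $\theta$: points, closed arcs, or all of $\mathcal C$ when $\lambda=0$. The last case occurs exactly when $\mu$ and $\nu$ are mutually singular, by \eqref{eq:hahn}; then the seam is a single point.

\section{The inequality that always holds}\label{sec:half}

We prove Theorem~\ref{thm:half}. Let $w=|D\phi_i^{-1}|$ on $\Omega_i$, which is the conformal factor of $\widetilde\pi$ there, and $w=0$ on $\mathcal C$. By \eqref{eq:cov}, $\int_{\mathbb S^2}w^2=|Z_1|+|Z_2|=4\pi$. The theorem will follow from the claim that for almost every path $\gamma$ in $\mathbb S^2$,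
\begin{equation}\label{eq:ug}
d\big(\widetilde\pi(\gamma(s)),\widetilde\pi(\gamma(t))\big)\le\int_{\gamma|_{[s,t]}}w\,ds<\infty\qquad\text{for all }s<t .
\end{equation}
The difficulty is that nothing is known about $\widetilde\pi$ on $\mathcal C$, which may have positive area and may meet many paths in sets of positive length. What we do know is that the image of $\mathcal C$ has finite length, and disjoint lines have to share it. This gives \eqref{eq:ug} on almost all coordinate lines. Sobolev space theory for real functions then carries it to almost every path.

\emph{Step 1: coordinate lines.} Let $T$ be $T_0$ or the chart $T_1$ obtained from it by a half-turn about a horizontal axis; $T_1$ maps the closed unit disk onto $\overline Z_2$. Let $V=(-3,3)^2$ and $V'=[-2,2]^2$, so that the images of the interior of $V'$ under $T_0$ and $T_1$ cover $\mathbb S^2$. Put $W=(w\circ T)|DT|$. Off $T^{-1}(\mathcal C)$ this is the conformal factor of $\widetilde\pi\circ T$, and $\int_VW^2\le4\pi$.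

For $|y|<3$ let $\ell_y=(-3,3)\times\{y\}$ and $A_y=\phi_1^{-1}(T(\ell_y)\cap\mathcal C)$. The Borel sets $A_y\subset\mathbb S^1$ are disjoint and $\mu$ is finite, so $\mu(A_y)=0$ for all but countably many $y$, and then $\widetilde\pi(T(\ell_y)\cap\mathcal C)=j_1(A_y)$ is $\mathcal H^1$-null. Since $V$ has finite area, $W\in L^1(V)$, so $\int_{\ell_y}W\,dx<\infty$ for a.e.\ $y$. For $y$ with both properties, Lemma~\ref{lem:skip}, applied to $x\mapsto\widetilde\pi(T(x,y))$ with $N=\{x:T(x,y)\in\mathcal C\}$, gives
\[
d\big(\widetilde\pi T(x_1,y),\widetilde\pi T(x_2,y)\big)\le\int_{x_1}^{x_2}W(x,y)\,dx<\infty\qquad(-3<x_1<x_2<3).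
\]
Exchanging $x$ and $y$ gives the same bound on a.e.\ vertical segment.

\emph{Step 2: distance functions.} Fix $p\in\widetilde Z$ and let $u(z)=d(p,\widetilde\pi T(z))$, a bounded continuous function on $V$. Since $d(p,\cdot)$ is $1$-Lipschitz, Step 1 shows that $u$ is absolutely continuous on a.e.\ horizontal and vertical segment, with $|u_x|\le W$ and $|u_y|\le W$ a.e. (The partial derivatives are measurable, being a.e.\ limits of continuous difference quotients.) Integrating by parts against test functions on each good segment and using Fubini's theorem, we see that $u_x,u_y$ are the weak derivatives of $u$, so $u\in W^{1,2}(V)$. This alone gives only $|\nabla u|\le\sqrt2\,W$, and we need the constant $1$. On $T^{-1}(\mathcal C)$ we have $W=0$, so $\nabla u=0$ a.e.\ there. Off this closed set $u$ is locally Lipschitz with $\limsup_{z'\to z}|u(z')-u(z)|/|z'-z|\le W(z)$, and it is differentiable a.e.\ by Rademacher's theorem, so $|\nabla u|\le W$ a.e. Hence $|\nabla u|\le W$ a.e.\ in $V$.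

\emph{Step 3: almost every path.} Mollifications $u_k$ of $u$ are smooth near $V'$, converge to $u$ uniformly on $V'$, and $\nabla u_k\to\nabla u$ in $L^2(V')$. For a rectifiable path $\beta$ in $V'$ we have $|u_k(\beta(s))-u_k(\beta(t))|\le\int_{\beta|_{[s,t]}}|\nabla u_k|\,ds$. By (M3) this passes to the limit for almost every $\beta$ and all $s<t$, with a Borel representative of $|\nabla u|$ on the right. That representative is at most $W$ off a Borel null set, so by (M2) it may be replaced by $W$. By \eqref{eq:cov} and conformal invariance of modulus, for almost every path $\gamma$ in $T(V')$,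
\[
\big|d(p,\widetilde\pi\gamma(s))-d(p,\widetilde\pi\gamma(t))\big|\le\int_{\gamma|_{[s,t]}}w\,ds\qquad\text{for all }s<t .
\]
Every path in $\mathbb S^2$ is a finite concatenation of subpaths lying in $T_0(V')$ or $T_1(V')$. By (M4), for almost every path no subpath is exceptional, and adding the inequalities gives the same bound for almost every path in $\mathbb S^2$. By (M1) it holds simultaneously for all $p$ in a countable dense subset of the compact space $\widetilde Z$, with $\int_\gamma w\,ds<\infty$. Letting $p$ approach $\widetilde\pi\gamma(s)$ gives \eqref{eq:ug}.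

\emph{Step 4: moduli.} Let $\rho$ be admissible for $\widetilde\pi(\Gamma)$. For almost every $\gamma\in\Gamma$, parametrized by arclength, \eqref{eq:ug} and (L1) show that $\widetilde\pi\circ\gamma$ is rectifiable with speed at most $w\circ\gamma$ a.e., so $1\le\int_{\widetilde\pi\circ\gamma}\rho\,ds\le\int_\gamma(\rho\circ\widetilde\pi)w\,ds$. By (M1) and \eqref{eq:cov},
\[
\operatorname{Mod}\Gamma\le\int_{\mathbb S^2\setminus\mathcal C}(\rho\circ\widetilde\pi)^2w^2\,d\mathcal H^2=\int_{\widetilde Z\setminus S}\rho^2\,d\mathcal H^2\le\int_{\widetilde Z}\rho^2\,d\mathcal H^2 .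
\]
Taking the infimum over $\rho$ proves Theorem~\ref{thm:half}. \qed

\section{Absolute continuity of the inverse map}\label{sec:ac}

Assume in this section that $\widetilde\pi$ is a homeomorphism, except in the proof of Theorem~\ref{thm:sufficient}, where this is a conclusion. Let $|Df|$ be the conformal factor of $f$ on $U_1\cup U_2$, and $|Df|=0$ on $S$. It is a Borel function with $\int|Df|^2\,d\mathcal H^2=|\mathbb S^2\setminus\mathcal C|\le4\pi$. Step 1 of Section~\ref{sec:half} has no counterpart for $f$, because $f(S)=\mathcal C$ may have infinite length. So the absolute continuity of $f$ on almost every path is a genuine condition, and we show that it decides the Question.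

\subsection{From a modulus inequality to absolute continuity}

The following lemma is a special case of a theorem of M.~Williams \cite{Williams}. A modulus inequality concerns whole families, and we have to extract from it one $L^2$ function that bounds the stretching of $h$ along almost every path. At scale $2^{-n}$ the inequality provides, near each point, a toll of bounded energy for the paths whose $h$-image moves by $2^{-n}$. There are about $4^n$ such tolls with boundedly overlapping supports, so their sum times $2^{-n}$ has bounded energy and measures the displacement of $h\circ\gamma$ up to an error of order $2^{-n}$.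

\begin{lemma}\label{lem:williams}
Let $h\colon\widetilde Z\to\mathbb S^2$ be a homeomorphism with $\operatorname{Mod}\Gamma\le K\operatorname{Mod}h(\Gamma)$ for all $\Gamma$. Then $h\circ\gamma$ is absolutely continuous for almost every path $\gamma$, parametrized by arclength.
\end{lemma}

\begin{proof}
Fix $n\ge1$. Let $\{p_i\}$ be a maximal set of points of $\mathbb S^2$ with mutual distances at least $2^{-n}$. Let $B_i$ and $2B_i$ be the open balls about $p_i$ of radii $2^{-n}$ and $2^{1-n}$, and $2\overline B_i$ the closed ball of radius $2^{1-n}$. By maximality the $B_i$ cover $\mathbb S^2$. A ball of radius $r\le\pi$ has area $4\pi\sin^2(r/2)\in[4r^2/\pi,\pi r^2]$. The balls of radius $r=2^{-n-1}$ about the $p_i$ are disjoint, so there are at most $\pi^24^{n+1}$ indices. If $x\in2\overline B_i$, the ball of radius $r$ about $p_i$ lies in the ball of radius $5r$ about $x$, so $x$ lies in at most $25\pi^2/4<62$ of the $2\overline B_i$.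

Let $\Gamma_i$ be the family of paths in $\widetilde Z$ that meet both $h^{-1}(B_i)$ and $\widetilde Z\setminus h^{-1}(2B_i)$. A rectifiable path in $h(\Gamma_i)$ spends length at least $2^{-n}$ in $2B_i$, so $2^n\chi_{2B_i}$ is admissible for $h(\Gamma_i)$. Its energy is at most $4^n\pi4^{1-n}=4\pi$, hence $\operatorname{Mod}\Gamma_i\le4\pi K$. Choose $\rho_i$ admissible for $\Gamma_i$ with $\int\rho_i^2\le4\pi K+1$. We may take $\rho_i=0$ off the closed set $h^{-1}(2\overline B_i)$, because every path in $\Gamma_i$ has a subpath in $\Gamma_i$ that lies in this set: go from a time in $h^{-1}(B_i)$, forward or backward, to the first time outside $h^{-1}(2B_i)$. Put $\rho^n=2^{-n}\sum_i\rho_i$. At most $62$ terms are nonzero at any point, so $(\sum_i\rho_i)^2\le62\sum_i\rho_i^2$ and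
\[
\int(\rho^n)^2\,d\mathcal H^2\le62\cdot4^{-n}\cdot\pi^24^{n+1}(4\pi K+1),
\]
a bound independent of $n$.

Let $\gamma$ be a rectifiable path from $x$ to $y$. Starting at $x$, cut $\gamma$ each time the $h$-image of the current piece reaches diameter $5\cdot2^{-n}$. By uniform continuity this happens finitely often, say $m$ times, and the last piece has image of diameter at most $5\cdot2^{-n}$. Each of the first $m$ pieces starts in some $h^{-1}(B_i)$ and leaves $h^{-1}(2B_i)$, since $\operatorname{diam}2B_i\le4\cdot2^{-n}$; so it belongs to $\Gamma_i$, and $\rho^n$ has integral at least $2^{-n}$ over it. Hence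
\begin{equation}\label{eq:scale}
\sigma(h(x),h(y))\le5(m+1)2^{-n}\le5\int_\gamma\rho^n\,ds+5\cdot2^{-n}.
\end{equation}

A subsequence of $(\rho^n)$ converges weakly in $L^2$, but (M3) needs strong convergence. By Mazur's lemma there are finite convex combinations $\tilde\rho^k$ of $\{\rho^n:n\ge k\}$ that converge in $L^2$ to a Borel function $\rho\ge0$. Taking convex combinations of \eqref{eq:scale}, we see that $\tilde\rho^k$ satisfies the same inequality, with error $5\cdot2^{-k}$, for every rectifiable path. Apply this to the subpaths of $\gamma$ and let $k\to\infty$ along the subsequence of (M3). For almost every $\gamma$, parametrized by arclength, $\rho\circ\gamma$ is integrable and $\sigma(h\gamma(s),h\gamma(t))\le5\int_s^t\rho(\gamma(u))\,du$ for all $s<t$.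
\end{proof}

\subsection{From absolute continuity to a modulus inequality}

The point of the next lemma is the domain of integration: the energy that a toll spends on $\mathcal C$ does not count.

\begin{lemma}\label{lem:pullback}
Suppose that condition (4) of Theorem~\ref{thm:equiv} holds. Then for every family $\Gamma'$ in $\widetilde Z$ and every $\rho_1$ admissible for $f(\Gamma')$,
\[
\operatorname{Mod}\Gamma'\le\int_{\mathbb S^2\setminus\mathcal C}\rho_1^2\,d\mathcal H^2 .
\]
\end{lemma}

\begin{proof}
By (4), (M2) and $\mathcal H^2(S)=0$, almost every $\gamma\in\Gamma'$, parametrized by arclength, has $|\gamma^{-1}(S)|=0$ and $f\circ\gamma$ absolutely continuous. If $\gamma(t)\notin S$, then $f$ is conformal near $\gamma(t)$, and since $\gamma$ is $1$-Lipschitz, the speed of $f\circ\gamma$ at $t$, where it exists, is at most $|Df|(\gamma(t))$. This bound holds for a.e.\ $t$. By (L1), which is where absolute continuity is used, $f\circ\gamma$ is rectifiable and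
\[
1\le\int_{f\circ\gamma}\rho_1\,ds\le\int_\gamma(\rho_1\circ f)|Df|\,ds .
\]
The Borel function $(\rho_1\circ f)|Df|$ vanishes on $S$, so (M1) and \eqref{eq:cov} give $\operatorname{Mod}\Gamma'\le\int_{\widetilde Z\setminus S}(\rho_1\circ f)^2|Df|^2\,d\mathcal H^2=\int_{\mathbb S^2\setminus\mathcal C}\rho_1^2\,d\mathcal H^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}(a)]
We test Lemma~\ref{lem:pullback} on a family whose extremal toll is spread evenly over a region that meets $\mathcal C$ in positive area. Let $T$ be a chart. The plane is a countable union of squares with null boundaries and $T$ preserves null sets, so there is an open square $R$ with sides parallel to the axes, of side $r$, such that $|R\cap T^{-1}(\mathcal C)|>0$. Let $D=T(R)$, with $\alpha_1,\alpha_3$ the images of the vertical sides. By Lemma~\ref{lem:quad}, $\operatorname{Mod}\Gamma_D=1$ and $\rho_D=r^{-1}|DT^{-1}|\chi_D$ is admissible for $\Gamma_D$. If $\widetilde\pi$ were $1$-quasiconformal, Lemma~\ref{lem:williams} with $h=f$ and $K=1$ would give condition (4), and Lemma~\ref{lem:pullback} with $\Gamma'=\widetilde\pi(\Gamma_D)$ would give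
\[
1=\operatorname{Mod}\Gamma_D=\operatorname{Mod}\widetilde\pi(\Gamma_D)\le\int_{\mathbb S^2\setminus\mathcal C}\rho_D^2\,d\mathcal H^2=\frac{|R\setminus T^{-1}(\mathcal C)|}{r^2}<1,
\]
a contradiction.
\end{proof}

\subsection{The equivalences}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
The first claim is Lemma~\ref{lem:seam}(ii). Condition (1) gives (2) with $h=f$ and $K=1$, and (3) is half of (2).

(3)$\Rightarrow$(4). The hypothesis concerns an unknown map $h$, and we have to transfer it to $f$. We may assume $K\ge1$. Let $\psi=h\circ\widetilde\pi$, a homeomorphism of $\mathbb S^2$. By Theorem~\ref{thm:half} and (3), $\operatorname{Mod}\Gamma\le\operatorname{Mod}\widetilde\pi(\Gamma)\le K\operatorname{Mod}\psi(\Gamma)$ for all $\Gamma$ in $\mathbb S^2$. By Lemma~\ref{lem:onesided}, also $\operatorname{Mod}\psi(\Gamma)\le K\operatorname{Mod}\Gamma$. Since $h=\psi\circ f$, every family $\Gamma'$ in $\widetilde Z$ satisfies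
\[
\operatorname{Mod}\Gamma'\le K\operatorname{Mod}\psi(f(\Gamma'))\le K^2\operatorname{Mod}f(\Gamma'),
\]
and Lemma~\ref{lem:williams} applied to $f$ gives (4).

(4)$\Rightarrow$(1). Taking the infimum over $\rho_1$ in Lemma~\ref{lem:pullback} with $\Gamma'=\widetilde\pi(\Gamma)$ gives $\operatorname{Mod}\widetilde\pi(\Gamma)\le\operatorname{Mod}\Gamma$. Theorem~\ref{thm:half} is the reverse inequality.

Now suppose that the conditions hold. Then $|\mathcal C|=0$ by Theorem~\ref{thm:answer}(a). Let $\psi$ be a homeomorphism of $\mathbb S^2$ that is conformal off $\mathcal C$. The maps $\psi\circ\phi_i$ are Riemann maps onto the complementary components of the Jordan curve $\psi(\mathcal C)$, they are homeomorphisms of the closures, and $(\psi\circ\phi_2)^{-1}\circ(\psi\circ\phi_1)=g$ on $\mathbb S^1$. So $\psi(\mathcal C)$ is a second welding curve for $g$, and the map associated with it is $\widetilde\pi\circ\psi^{-1}$. Theorem~\ref{thm:half} for this map, followed by (1), gives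
\[
\operatorname{Mod}\Gamma\le\operatorname{Mod}\widetilde\pi(\psi^{-1}(\Gamma))=\operatorname{Mod}\psi^{-1}(\Gamma)
\]
for all $\Gamma$. The map $\psi^{-1}$ preserves orientation, being conformal on an open set, so it is M\"obius by Lemma~\ref{lem:onesided}.
\end{proof}

\subsection{Boundary maps that preserve null sets}

\begin{proof}[Proof of Theorem~\ref{thm:sufficient}]
First, $\lambda(A)=0$ implies $\mathcal H^1(\phi_1(A))=0$. By \eqref{eq:hahn}, the sets $A\cap A_0$ and $g(A\setminus A_0)$ are $\mathcal H^1$-null, and $\phi_1(A)=\phi_1(A\cap A_0)\cup\phi_2(g(A\setminus A_0))$. Both boundary maps are used here, one for each piece. For a nondegenerate arc $I$, the connected set $\phi_1(I)$ has positive $\mathcal H^1$-measure by (L2), so $\lambda(I)>0$. By Lemma~\ref{lem:seam}(ii), $\widetilde\pi$ is a homeomorphism.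

We verify condition (4). By (M1) and (M2), almost every path $\gamma\colon[0,\ell]\to\widetilde Z$, parametrized by arclength, has $\int_\gamma|Df|\,ds<\infty$ and $|N|=0$, where $N=\gamma^{-1}(S)$ is closed. As $\gamma$ is $1$-Lipschitz, $\mathcal H^1(\gamma(N))=0$. Write $\gamma(N)=j_1(A)$ with $A\subset\mathbb S^1$ compact. The equality in Lemma~\ref{lem:seam}(iii) gives $\lambda(A)=0$, so $f(\gamma(N))=\phi_1(A)$ is $\mathcal H^1$-null. Off $N$ the path $f\circ\gamma$ is locally Lipschitz with speed at most $|Df|\circ\gamma$. Lemma~\ref{lem:skip} gives $\sigma(f\gamma(s),f\gamma(t))\le\int_s^t|Df|(\gamma(u))\,du$ for all $s<t$. So (4) holds, and $\widetilde\pi$ is $1$-quasiconformal by Theorem~\ref{thm:equiv}.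

Let $\mathcal C$ be rectifiable. By the F.~and M.~Riesz theorem \cite[Theorem~6.8]{Pommerenke}, the boundary extension of a Riemann map of the unit disk onto a bounded plane Jordan domain with rectifiable boundary maps $\mathcal H^1$-null sets to $\mathcal H^1$-null sets. To apply it to $\phi_i$, identify $\overline Z_i$ with the closed disk by the chart $T_0$ or $T_1$, which is isometric on $\mathbb S^1$, and view $\Omega_i$ in a chart $T$ that omits a point of the other domain. Then $T^{-1}(\Omega_i)$ is bounded, and $T$ is bi-Lipschitz on the compact set $T^{-1}(\mathcal C)$, so it preserves rectifiability and $\mathcal H^1$-null sets.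
\end{proof}

\section{A curve of positive area with a dense set of segments}\label{sec:curve}

We prove Theorem~\ref{thm:answer}(b). The curve must have positive area, and every arc of the seam must have positive $\lambda$-measure. The second requirement is local and cheap: a single straight piece inside an arc suffices, since $g$ is smooth there.

\begin{lemma}\label{lem:reflect}
Let $T$ be a chart, $\mathcal C_0\subset\mathbb C$ a Jordan curve, $\phi_i\colon Z_i\to\Omega_i$ Riemann maps onto the complementary components of $\mathcal C=T(\mathcal C_0)$, extended to the closures, and $g=\phi_2^{-1}\circ\phi_1|_{\mathbb S^1}$. Suppose that every nondegenerate subarc of $\mathcal C_0$ contains a point $p$ and $D\cap\mathcal C_0$ is a diameter of $D$ for some open disk $D$ centered at $p$. Then $g$ is a welding homeomorphism with curve $\mathcal C$, and $\widetilde\pi$ is a homeomorphism.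
\end{lemma}

\begin{proof}
Let $p,D$ be as in the statement. Each of the two open half-disks of $D\setminus\mathcal C_0$ is connected, so it lies in one of the domains $T^{-1}(\Omega_i)$. By the Jordan curve theorem $T(p)\in\partial\Omega_1\cap\partial\Omega_2$, so one half-disk $D_1$ lies in $T^{-1}(\Omega_1)$ and the other, $D_2$, in $T^{-1}(\Omega_2)$. The map $\phi_i^{-1}\circ T$ is conformal from $D_i$ into $Z_i$, continuous up to the diameter, and maps the diameter injectively into $\mathbb S^1$. Schwarz reflection, in the diameter and in the equator, extends it to a holomorphic map $\psi_i\colon D\to\mathbb S^2$ that sends the other half-disk into the opposite hemisphere. It is injective on each half-disk and on the diameter, with disjoint images, so it is conformal.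

Near $s=\psi_1(p)=\phi_1^{-1}(T(p))$, the map $\psi_2\circ\psi_1^{-1}$ is conformal and equals $g$ on the equator. It maps the $Z_1$-side into $Z_1$, because $\psi_1^{-1}$ sends that side into $D_1$ and $\psi_2(D_1)\subset Z_1$. In a M\"obius coordinate in which the equator is the real line, its derivative at real points is real and nonzero, and positive because sides are preserved. So near $s$ the map $g$ is an orientation-preserving $C^1$ diffeomorphism. A homeomorphism of $\mathbb S^1$ that preserves orientation on an arc preserves orientation, so $g$ is a welding homeomorphism.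

Let $I\subset\mathbb S^1$ be a nondegenerate arc. Apply the hypothesis to a smaller arc to find $p$ with $s$ in the interior of $I$. On a nondegenerate closed arc $I'\subset I$ about $s$ we have $|g'|\ge c>0$, so $\nu\ge c\mu$ on $I'$. The restriction of $\min(1,c)\mu$ to $I'$ is at most $\mu$ and at most $\nu$, so $\lambda(I)\ge\min(1,c)\mu(I')>0$. Lemma~\ref{lem:seam}(ii) finishes the proof.
\end{proof}

It remains to thread a Jordan curve, by straight segments, through a totally disconnected set of positive area.

\subsection{One subdivision}

A \emph{marked square} is a closed square with an ordered pair of adjacent corners, the \emph{entry} and the \emph{exit}. Let $P$ be a marked square of side $\ell$ and let $0<\tau<\ell/4$. A unique isometry of the plane takes $P$ to $[0,\ell]^2$, the entry to $(0,0)$ and the exit to $(\ell,0)$; use these coordinates. Put $\ell'=(\ell-4\tau)/2$ and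
\[
x_1=\tau,\qquad x_2=\tau+\ell',\qquad x_3=\ell-\tau-\ell'=x_2+2\tau,\qquad x_4=\ell-\tau .
\]
The four \emph{children} of $P$ are the following disjoint marked squares of side $\ell'$ in the interior of $P$ (Figure~\ref{fig:square}):
\[
\begin{array}{lll}
P_1=[x_1,x_2]\times[x_1,x_2],&\text{entry }(x_1,x_1),&\text{exit }(x_1,x_2),\\
P_2=[x_1,x_2]\times[x_3,x_4],&\text{entry }(x_1,x_3),&\text{exit }(x_2,x_3),\\
P_3=[x_3,x_4]\times[x_3,x_4],&\text{entry }(x_3,x_3),&\text{exit }(x_4,x_3),\\
P_4=[x_3,x_4]\times[x_1,x_2],&\text{entry }(x_4,x_2),&\text{exit }(x_4,x_1).
\end{array}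
\]
The five \emph{segments of $P$} are closed and oriented. They join the entry of $P$ to the entry of $P_1$, the exit of $P_i$ to the entry of $P_{i+1}$ for $i=1,2,3$, and the exit of $P_4$ to the exit of $P$. The first lies in the corner square $[0,x_1]^2$ and the fifth in $[x_4,\ell]\times[0,x_1]$; the other three are $\{x_1\}\times[x_2,x_3]$, $[x_2,x_3]\times\{x_3\}$ and $\{x_4\}\times[x_2,x_3]$. From these coordinates we read off:
\begin{enumerate}
\item[(S)] The five segments lie in $P$ and are pairwise disjoint. They meet $P_1\cup\dots\cup P_4$ only at the entries and exits that they join. They meet $\partial P$ only at the entry of $P$ (first segment) and the exit of $P$ (fifth segment).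
\end{enumerate}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[gray] (0,0) rectangle (4,4);
\filldraw[fill=gray!15] (0.3,0.3) rectangle (1.7,1.7) (0.3,2.3) rectangle (1.7,3.7)
  (2.3,2.3) rectangle (3.7,3.7) (2.3,0.3) rectangle (3.7,1.7);
\node at (1,1) {$P_1$}; \node at (1,3) {$P_2$}; \node at (3,3) {$P_3$}; \node at (3,1) {$P_4$};
\draw[very thick] (0,0)--(0.3,0.3) (0.3,1.7)--(0.3,2.3) (1.7,2.3)--(2.3,2.3)
  (3.7,2.3)--(3.7,1.7) (3.7,0.3)--(4,0);
\fill (0,0) circle (2pt) (0.3,0.3) circle (2pt) (0.3,2.3) circle (2pt)
  (2.3,2.3) circle (2pt) (3.7,1.7) circle (2pt);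
\filldraw[fill=white] (4,0) circle (2pt) (0.3,1.7) circle (2pt) (1.7,2.3) circle (2pt)
  (3.7,2.3) circle (2pt) (3.7,0.3) circle (2pt);
\end{tikzpicture}
\caption{A marked square with its four children (shaded) and its five segments (thick). Black dots are entries and white dots are exits. The curve enters at the bottom left corner, visits $P_1,\dots,P_4$ in order, repeats the pattern inside each of them, and leaves at the bottom right corner.}
\label{fig:square}
\end{figure}

\subsection{The set $E$}

Start at level $0$ with $P^0=[0,1]^2$, entry $(0,0)$ and exit $(1,0)$, and subdivide every square of level $n$, of side $\ell_n$, with $\tau_n=2^{-2n-4}$; its children have level $n+1$. From $\ell_{n+1}=(\ell_n-4\tau_n)/2$ we get $2^{n+1}\ell_{n+1}=2^n\ell_n-2^{-n-2}$, so by induction $2^n\ell_n=\frac12+2^{-n-1}$. In particular $4\tau_n=2^{-2n-2}<2^{-n-1}<\ell_n$, so each subdivision is allowed. Let $E_n$ be the union of the $4^n$ disjoint squares of level $n$, and $E=\bigcap_nE_n$. Then $E\subset E_{n+1}\subset\operatorname{int}E_n$ and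
\[
|E|=\lim_{n\to\infty}4^n\ell_n^2=\tfrac14 .
\]
A connected subset of $E$ lies in a single square of each level and $\ell_n\to0$, so $E$ is totally disconnected.

\subsection{The arc}

To each square $P$ we assign a closed interval $I_P$, starting with $I_{P^0}=[0,1]$. Divide $I_P$ into nine equal closed intervals. The 1st, 3rd, 5th, 7th and 9th are the \emph{segment intervals of $P$}, and we map them affinely onto the five oriented segments of $P$, in order. The 2nd, 4th, 6th and 8th are $I_{P_1},\dots,I_{P_4}$. The intervals of squares of equal level are disjoint, and $I_{P_i}$ lies in the interior of $I_P$. A parameter $t\in[0,1]$ that lies in no segment interval is a \emph{limit parameter}; it lies in $I_{P^n}$ for nested squares $P^n$ of level $n$, and we map it to the point $\bigcap_nP^n\in E$. Call the resulting map $\beta$.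

\emph{$\beta$ is well defined.} Segment intervals of equal level are disjoint. Consider a segment interval of a square $P$ of level $n$ and one of a square $P'$ of level $m>n$, and let $P^*\supset P'$ have level $n+1$. The first interval can meet $I_{P^*}$ only if $P^*$ is a child of $P$, and only in an endpoint of $I_{P^*}$. The second contains such an endpoint only if $P'=P^*$ and it is the 1st or 9th interval. In that case both prescriptions send the left endpoint to the entry and the right endpoint to the exit of $P^*$.

\emph{$\beta$ is continuous.} At an interior point of a segment interval, $\beta$ is affine. An endpoint of a segment interval is $0$, $1$, or an endpoint of some $I_{P^*}$ with $P^*$ a child; in the last case it is the common endpoint of two segment intervals, and $\beta$ is affine on each side. A limit parameter lies in the interior of every $I_{P^n}$, and $\beta(I_{P^n})\subset P^n$ with $\operatorname{diam}P^n\to0$.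

\emph{$\beta([0,1])\supset E$.} A point of $E$ is $\bigcap_nP^n$ for nested squares $P^n$. The point $t\in\bigcap_nI_{P^n}$ lies in the interior of each $I_{P^{n+1}}$, which no segment interval of level at most $n$ meets. So $t$ is a limit parameter.

\emph{$\beta$ is injective.} Let $\beta(t)=\beta(t')$. If both are limit parameters and $t\ne t'$, they lie in intervals of distinct, hence disjoint, squares of some level, which is impossible. If exactly one is a limit parameter, a segment of some level $n$ meets $E$; but by (S) it avoids $\operatorname{int}E_{n+1}\supset E$. Otherwise $t,t'$ lie in segment intervals, with segments $L$ of $P$ and $L'$ of $P'$, of levels $n\le m$. If $n=m$, then $P=P'$ since squares of equal level are disjoint, $L=L'$ by (S), and $t=t'$ since $\beta$ is affine and injective on the interval. If $n<m$, let $P^*\supset P'$ have level $n+1$. Since $L\subset P$ meets $L'\subset P^*$, the square $P^*$ is a child of $P$, and by (S) the common point is the entry or the exit of $P^*$. It lies on $\partial P^*$, so $m=n+1$ and $P'=P^*$, because squares of higher level lie in the interior of $P^*$ or outside it. By (S)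 for $P$ and for $P^*$, exactly one segment of each passes through the entry of $P^*$, and on both the entry corresponds to the left endpoint of $I_{P^*}$; for the exit it is the right endpoint. So $t=t'$.

\subsection{The curve}

The arc $\beta$ lies in $P^0$ and joins $(0,0)$ to $(1,0)$. Close it by the three edges of the polygonal line $(1,0),(1,-1),(0,-1),(0,0)$, which meets $P^0$ only at its endpoints. We obtain a Jordan curve $\mathcal C_0$ with $|\mathcal C_0|\ge\frac14$, so $\mathcal C=T_0(\mathcal C_0)$ has positive area. Count the three edges as segments.

We check the hypothesis of Lemma~\ref{lem:reflect}. An open nondegenerate subarc of $\mathcal C_0$ is connected, so it contains a point outside the totally disconnected set $E$. This point lies on a segment $L$, and the subarc is relatively open in $\mathcal C_0$, so it contains a point $p$ of the relative interior of $L$. The rest of the curve, $\mathcal C_0$ minus the relative interior of $L$, is the image of a compact set of parameters and does not contain $p$. So for a small disk $D$ centered at $p$, the set $D\cap\mathcal C_0=D\cap L$ is a diameter. Lemma~\ref{lem:reflect},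 with any Riemann maps onto the complementary components of $\mathcal C$, proves Theorem~\ref{thm:answer}(b). \qed

\section{Quasicircles with an almost free seam}\label{sec:quasi}

We prove Theorem~\ref{thm:quasicircle}. By Lemma~\ref{lem:points} it suffices to construct $g$ so that the paths in $\widetilde Z$ between two distinct points form a family of positive modulus. We work in the closed upper half-plane $\overline{\mathbb H}=\{\operatorname{Im}w\ge0\}$ through the map
\[
\Psi\colon\overline{\mathbb H}\to\overline Z_1,\qquad\Psi(w)=T_0(e^{2\pi iw}).
\]
It is locally conformal and $1$-periodic, it is injective on the strip $0\le\operatorname{Re}w<1$, its image omits only the south pole, and $\Psi(x)=e^{2\pi ix}$ for real $x$. With $\zeta=e^{2\pi iw}$ we have $|D\Psi|=4\pi|\zeta|/(1+|\zeta|^2)\le2\pi$, so $\Psi$ is $2\pi$-Lipschitz. We regard $\mu,\nu,\lambda$ as measures on $[0,1)$ through $\Psi$. For a Borel function $\rho\ge0$ on $\widetilde Z$ put $\hat\rho=(\rho\circ j_1\circ\Psi)|D\Psi|$. By \eqref{eq:cov} and Lemma~\ref{lem:offseam},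
\begin{equation}\label{eq:strip}
\int_{\{0<\operatorname{Re}w<1,\ \operatorname{Im}w>0\}}\hat\rho^2\,dA\le\int_{\widetilde Z}\rho^2\,d\mathcal H^2 .
\end{equation}

\subsection{Two gates}

Suppose for a moment that $\lambda$ vanishes outside two short intervals, the \emph{gates}, and is positive on each: $J=[c,c+\delta]$ with $c=\frac18$, and a second one inside $(\frac14,1)$. By Lemma~\ref{lem:seam}(i), $p_0=j_1\Psi(0)$ and $p_1=j_1\Psi(\frac14)$ are distinct. Let $2\delta<\eta<\frac18$, and for $2\delta<r<\eta$ let $\gamma_r$ be the $j_1\Psi$-image of the path that runs along $[0,c-r]$, over the half-circle $S_r$ of radius $r$ about $c$, and along $[c+r,\frac14]$. The map $j_1\Psi$ is constant on the two straight pieces, so an admissible $\rho$ must collect its toll on the half-circle: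
\[
1\le\Big(\int_{S_r}\hat\rho\,|dw|\Big)^2\le\pi r\int_{S_r}\hat\rho^2\,|dw| .
\]
Dividing by $\pi r$, integrating in $r$ and using \eqref{eq:strip}, we get $\operatorname{Mod}\{\gamma_r\}\ge\frac1\pi\log\frac\eta{2\delta}$.

Here $\widetilde\pi$ is not injective; $p_0$ and $p_1$ are collapsed arcs. To make it injective we need gates in every arc, and then a path has to jump over infinitely many of them. The computation shows why this is affordable: the modulus for passing one gate grows like the logarithm of the ratio between the free room $\eta$ and the size $\delta$ of the gate. We shall create gates in stages, and at each stage choose the size after the number of gates and the free room are known. To get a quasicircle, we need $g$ quasisymmetric with constant near $1$ and yet singular off the gates.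

\subsection{Extension of quasisymmetric maps near the identity}

The following lemma uses the Beurling--Ahlfors extension.

\begin{lemma}\label{lem:BA}
There is a function $K(\varrho)$, defined for $\varrho>1$ close to $1$, with $K(\varrho)\to1$ as $\varrho\to1$ and the following property. Every $\varrho$-quasisymmetric $H$ with $H(x+1)=H(x)+1$ extends to a homeomorphism $F$ of $\overline{\mathbb H}$ that is analytically $K(\varrho)$-quasiconformal in $\mathbb H$, satisfies $F(z+1)=F(z)+1$, and has $|F(z)-z|$ bounded.
\end{lemma}

\begin{proof}
Put $F=u+iv$, where for $y>0$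
\[
u(x,y)=\frac1{2y}\int_{x-y}^{x+y}H,\qquad v(x,y)=\frac1y\int_x^{x+y}H-\frac1y\int_{x-y}^xH .
\]
Since $H$ is continuous and increasing, $F$ is $C^1$ and $v>0$. All three averages tend to $H(x_0)$ as $(x,y)\to(x_0,0)$, so $F=H$ on $\mathbb R$ is a continuous extension. For $H=\mathrm{id}$ we get $u=x$ and $v=y$.

\emph{Reduction to one point.} Let $A(z)=\alpha z+\beta$ with $\alpha>0$ and $\beta\in\mathbb R$. Replacing $H$ by $A\circ H$ replaces $(u,v)$ by $(\alpha u+\beta,\alpha v)$, that is, $F$ by $A\circ F$. Replacing $H$ by $H\circ A$ replaces $F$ by $F\circ A$, by the substitution $t\mapsto\alpha t+\beta$ in the integrals. For $A(z)=z+1$ this gives $F(z+1)=F(z)+1$. Given $z_0=x_0+iy_0$, let $A_2(z)=y_0z+x_0$ and choose $A_1$ so that $h=A_1HA_2$ has $h(0)=0$ and $h(1)=1$. Then $h$ is $\varrho$-quasisymmetric, and $DF(z_0)$ is a positive multiple of the differential at $i$ of the extension of $h$.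

\emph{The map $h$ is close to the identity on $[-1,1]$.} Divide $[-1,1]$ into $2^{k+1}$ intervals of length $2^{-k}$. The $h$-images of adjacent ones have lengths with ratio at most $\varrho$, so any two have ratio at most $R_k=\varrho^{2^{k+1}}$. The $2^k$ images of intervals in $[0,1]$ have total length $1$, so one has length at least $2^{-k}$ and one at most $2^{-k}$. Hence all lengths lie in $[R_k^{-1}2^{-k},R_k2^{-k}]$, and summing from $0$ gives $|h(x)-x|\le R_k-1$ at the division points. By monotonicity $|h(x)-x|\le R_k-1+2^{-k}$ on $[-1,1]$. So $\sup_{[-1,1]}|h(x)-x|\le\omega$, where $\omega=\omega(\varrho)=\inf_k(\varrho^{2^{k+1}}-1+2^{-k})$ tends to $0$ as $\varrho\to1$.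

\emph{The differential.} Differentiating the formulas for the extension of $h$ at $(x,y)=(0,1)$ gives
\[
u_x=\frac{h(1)-h(-1)}2,\quad u_y=\frac{h(1)+h(-1)}2-u,\quad v_x=h(1)-2h(0)+h(-1),\quad v_y=h(1)-h(-1)-v .
\]
Using $h(0)=0$, $h(1)=1$, $|h(-1)+1|\le\omega$, $|u|\le\omega$ and $|v-1|\le2\omega$, we get $|u_x-1|\le\omega$, $|u_y|\le2\omega$, $|v_x|\le\omega$ and $|v_y-1|\le3\omega$. So the differential differs from the identity by a matrix of norm at most $\sqrt{15}\,\omega\le4\omega$. If $4\omega<1$, it has positive determinant and dilatation at most $K(\varrho)=(1+4\omega)/(1-4\omega)$. Thus $F$ is an orientation-preserving local diffeomorphism of $\mathbb H$ into $\mathbb H$ with dilatation at most $K(\varrho)$.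

\emph{Global injectivity.} The function $H(x)-x$ is periodic, so it is bounded by some $B$, and by linearity of the formulas $|u-x|\le B$ and $|v-y|\le2B$. If $F(z_n)$ stays in a compact subset of $\mathbb H$, then $(z_n)$ is bounded, and it cannot accumulate on $\mathbb R$, where $F$ is real. So $F\colon\mathbb H\to\mathbb H$ is a proper local homeomorphism, hence a covering map, hence a homeomorphism since $\mathbb H$ is simply connected. On $\overline{\mathbb H}$ the map $F$ is a continuous bijection, proper because $|F(z)-z|$ is bounded, hence a homeomorphism.
\end{proof}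

\subsection{The measure and the map $g$}

A \emph{$4$-adic interval of generation $n\ge0$} is an interval $[k4^{-n},(k+1)4^{-n}]$ with $k\in\mathbb Z$; it has four children of generation $n+1$. Fix $0<a<\frac14$, to be chosen small. Define integers $0=N_0<N_1<\cdots$ as follows. Given $N_{k-1}$, put $\eta_k=2^{-k}4^{-N_{k-1}-1}$ and choose $N_k$ so large that, with $\delta_k=4^{-N_k}$,
\begin{equation}\label{eq:Nk}
L_k:=\log\frac{\eta_k}{2\delta_k}\ge4^{N_{k-1}+k}.
\end{equation}
Then $2\delta_k<\eta_k<4^{-N_{k-1}}$, so $N_k>N_{k-1}$.

\emph{Gates.} At stage $k=1,2,\dots$, for every $4$-adic interval $I\subset[0,1]$ of generation $N_{k-1}$ that is not contained in a gate of an earlier stage, create the gate $J=[c_J,c_J+\delta_k]$, where $c_J$ is the center of $I$. The center is the left endpoint of the third child of $I$, so $J$ is a $4$-adic interval of generation $N_k$. Let $\mathcal G_k$ be the set of gates of stage $k$; it has at most $4^{N_{k-1}}$ elements.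

\emph{Masses.} Give $[0,1]$ mass $1$. The mass of a $4$-adic interval is distributed to its children, from left to right, in the proportions $(\frac14,\frac14+a,\frac14-a,\frac14)$ if the interval is not contained in a gate, and $(\frac14,\frac14,\frac14,\frac14)$ if it is. An interval of generation $n$ has mass between $(\frac14-a)^n$ and $2^{-n}$. So the function $H(x)$, defined at $4$-adic points of $[0,1]$ as the total mass to the left of $x$, extends to an increasing homeomorphism of $[0,1]$. Extend it to $\mathbb R$ by $H(x+1)=H(x)+1$, let $m$ be the measure on $\mathbb R$ with $m([x,y])=H(y)-H(x)$, and set $g(e^{2\pi ix})=e^{2\pi iH(x)}$. Then $\mu=2\pi|\cdot|$ and $\nu=2\pi m$. On each gate $m$ is a positive multiple of Lebesgue measure.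

The unequal inner proportions will make $m$ singular off the gates. The outer proportions are kept equal to $\frac14$ so that the imbalance between neighbors does not grow with the generation.

\begin{lemma}\label{lem:qs}
For every $\varrho>1$ there is $a\in(0,\frac14)$ such that $H$ is $\varrho$-quasisymmetric.
\end{lemma}

\begin{proof}
Let $M=(\frac14+a)/(\frac14-a)$. Adjacent $4$-adic intervals of equal generation have masses with ratio at most $M$. In generation $0$ all masses are $1$. For siblings, the ratio is a ratio of two proportions. Otherwise the intervals are the last child and the first child of adjacent parents, each has $\frac14$ of the mass of its parent, and the ratio equals that of the parents.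

Let $I,I'$ be adjacent intervals of equal length $\ell$ and let $q\ge1$ be an integer. If $\ell<4^q$, choose $n\ge1$ with $t:=4^n\ell\in[4^q,4^{q+1})$; if $\ell\ge4^q$, take $n=0$ and $t=\ell$. Measured in units of $4^{-n}$, each of $I,I'$ has length $t$, so it contains at least $t-2$ intervals of generation $n$ and is covered by at most $t+2$. If $n=0$, these all have mass $1$. If $n\ge1$, the intervals needed to cover $I\cup I'$ are consecutive and number at most $2t+2<4^{q+2}$, so their masses are within the factor $M^{4^{q+2}}$ of each other. Since $(t+2)/(t-2)$ decreases in $t$, in both cases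
\[
\frac{m(I)}{m(I')}\le\frac{4^q+2}{4^q-2}\,M^{4^{q+2}},
\]
and the same holds with $I,I'$ exchanged. Choose $q$ so that the first factor is below $\varrho^{1/2}$, and then $a$ so that the second is.
\end{proof}

Given $\varepsilon>0$, fix $\varrho\in(1,1+\varepsilon]$ with $K:=K(\varrho)\le1+\varepsilon$ in Lemma~\ref{lem:BA}, and fix $a$ as in Lemma~\ref{lem:qs}. Then $H$ is a $(1+\varepsilon)$-quasisymmetric lift of $g$.

\subsection{Welding along a quasicircle}

Let $F$ be the extension of $H$ in Lemma~\ref{lem:BA}. Since $\Psi(w)=\Psi(w')$ exactly when $w-w'\in\mathbb Z$, and $F$ and $F^{-1}$ commute with $z\mapsto z+1$, the equation $G\circ\Psi=\Psi\circ F$ defines a self-homeomorphism $G$ of $\overline Z_1$ minus the south pole, with $G=g$ on $\mathbb S^1$. As $|F(z)-z|$ is bounded, $G$ extends to a homeomorphism of $\overline Z_1$ that fixes the pole. It is analytically $K$-quasiconformal in $Z_1$ off the pole, hence in $Z_1$ by (Q3). By (Q2) and (Q4) there is an analytically $K$-quasiconformal $\Phi\colon\mathbb S^2\to\mathbb S^2$ whose Beltrami coefficient is that of $G^{-1}$ in $Z_1$ and $0$ in $Z_2$. By (Q2), $\phi_1=\Phi\circ G$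 is conformal in $Z_1$ and $\phi_2=\Phi|_{\overline Z_2}$ is conformal in $Z_2$. These are Riemann maps onto the complementary components of $\mathcal C=\Phi(\mathbb S^1)$, and $\phi_2^{-1}\circ\phi_1=G=g$ on $\mathbb S^1$. So $g$ is a welding homeomorphism, and by (Q1) its curve $\mathcal C$ is a $(1+\varepsilon)$-quasicircle.

By (Q2), $|\mathcal C|=0$. If $\psi$ is a homeomorphism of $\mathbb S^2$ that is conformal off $\mathcal C$, then $\psi\circ\Phi$ is analytically $K$-quasiconformal off $\mathbb S^1$, hence everywhere by (Q3). So $\psi=(\psi\circ\Phi)\circ\Phi^{-1}$ is analytically quasiconformal with Beltrami coefficient $0$ off the null set $\mathcal C$, and it is M\"obius by (Q2). Thus $\mathcal C$ is conformally removable.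

\subsection{The measure $\lambda$ lives on the gates}

\begin{lemma}\label{lem:gates}
The map $\widetilde\pi$ is a homeomorphism, and $\lambda(Y)=0$ for $Y=[0,1)\setminus\bigcup_k\bigcup_{J\in\mathcal G_k}J$.
\end{lemma}

\begin{proof}
A nondegenerate arc contains a $4$-adic interval of generation $N_{k-1}$ for large $k$, and this interval lies in a gate or contains one. So the arc contains a nondegenerate interval $I'$ on which $\nu=c\mu$ with $c>0$, and $\lambda(I')=\min(1,c)\mu(I')>0$. Lemma~\ref{lem:seam}(ii) gives the first claim.

Let $x\in Y$ not be a $4$-adic rational, and let $I_n(x)$ be the interval of generation $n$ that contains $x$. No $I_n(x)$ lies in a gate, so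
\[
4^nm(I_n(x))=\prod_{j\le n}\big(1+4aX_j(x)\big),
\]
where $X_j=0,1,-1,0$ if the $j$th base-$4$ digit of $x$ is $0,1,2,3$. Under Lebesgue measure on $[0,1)$ the digits are independent and uniformly distributed. By the strong law of large numbers, for a.e.\ $x$,
\[
\frac1n\sum_{j\le n}\log(1+4aX_j)\to\frac14\log(1+4a)+\frac14\log(1-4a)=\frac14\log(1-16a^2)<0 .
\]
So the set $Y'$ of those $x\in Y$, not $4$-adic, with $4^nm(I_n(x))\to0$ satisfies $|Y\setminus Y'|=0$. On the other hand $m(Y')=0$. Given $\epsilon>0$, the $4$-adic intervals $I\subset[0,1]$ with $m(I)\le\epsilon|I|$ cover $Y'$, and the maximal ones among them still cover $Y'$ and have disjoint interiors, so $m(Y')\le\epsilon$. Hence $\lambda(Y)\le\mu(Y\setminus Y')+\nu(Y')=0$.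
\end{proof}

Without gates the same argument, with $Y=[0,1)$, gives $\lambda=0$, and the seam collapses to a point.

\subsection{A path family along the seam}

In the case of two gates the radius itself was the parameter. Now all gates must be passed by one path, so we use one parameter $s\in(0,1)$ and let it run through each range of radii at constant logarithmic speed. For $J\in\mathcal G_k$ put
\[
r_J(s)=\eta_k^{1-s}(2\delta_k)^s\in(2\delta_k,\eta_k),\qquad S_J(s)=\{|w-c_J|=r_J(s),\ \operatorname{Im}w\ge0\}.
\]
Half-circles of different stages may cross or be nested, so we follow their upper envelope (Figure~\ref{fig:gates}):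
\[
y_s(x)=\sup_J\sqrt{\max\{r_J(s)^2-(x-c_J)^2,0\}},\qquad\gamma_s(x)=j_1\Psi\big(x+iy_s(x)\big),\qquad0\le x\le\tfrac14 ,
\]
with the supremum over all gates.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[gray] (0,0)--(9,0);
\draw[line width=2.5pt] (5,0)--(5.3,0) (1.2,0)--(1.3,0) (2.6,0)--(2.7,0) (4.2,0)--(4.3,0) (7.6,0)--(7.7,0);
\draw[dashed] (3.75,0) arc (180:0:0.45);
\draw[thick] (0,0.02)--(0.75,0.02) arc (180:0:0.45) -- (2.15,0.02) arc (180:0:0.45)
  -- (3.6,0.02) arc (180:0:1.4) -- (7.15,0.02) arc (180:0:0.45) -- (9,0.02);
\end{tikzpicture}
\caption{Schematic picture of two stages, in the half-plane coordinate. The horizontal line is the seam and the heavy intervals are gates, the only places where travel along the seam costs length. The path follows the upper envelope of half-circles centered at the left endpoints of the gates; the dashed half-circle lies below the envelope. Later stages add smaller half-circles along the flat parts.}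
\label{fig:gates}
\end{figure}

For each $\epsilon>0$ only finitely many $r_J(s)$ exceed $\epsilon$, since $\eta_k\to0$ and each $\mathcal G_k$ is finite. So $y_s$ is a uniform limit of finite maxima of continuous functions, hence continuous, and the supremum is attained wherever it is positive. If $y_s(x)=0$, then $x$ lies in none of the intervals $(c_J-r_J,c_J+r_J)\supset J$, so $x\in Y$. Therefore the image $\Sigma_s$ of $\gamma_s$ satisfies
\begin{equation}\label{eq:cover}
\Sigma_s\subset j_1\Psi(Y)\cup\bigcup_Jj_1\Psi(S_J(s)).
\end{equation}

\emph{Endpoints.} For $J\in\mathcal G_k$ we have $\eta_k\le4^{-N_{k-1}}/8$, so $(c_J-\eta_k,c_J+\eta_k)$ lies in the interior of the interval of generation $N_{k-1}$ centered at $c_J$. For $k\ge2$ the points $0$ and $\frac14$ lie in the interior of no such interval, since $N_{k-1}\ge1$. For $k=1$ the only gate has $c_J=\frac12$ and $\eta_1=\frac18$. Hence $y_s(0)=y_s(\frac14)=0$, and every $\gamma_s$ joins $p_0=j_1\Psi(0)$ to $p_1=j_1\Psi(\frac14)$. These points are distinct by Lemma~\ref{lem:gates}.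

\emph{Line integrals.} The path $\gamma_s$ is injective, since $\Psi$ is injective on the strip and $j_1$ is injective by Lemma~\ref{lem:gates}. By Lemmas~\ref{lem:seam}(iii) and~\ref{lem:gates}, $\mathcal H^1(j_1\Psi(Y))\le\lambda(Y)=0$. Since $j_1\Psi$ is $2\pi$-Lipschitz, \eqref{eq:cover} gives
\[
\mathcal H^1(\Sigma_s)\le\sum_k4^{N_{k-1}}\cdot2\pi\cdot\pi\eta_k=\frac{\pi^2}2\sum_k2^{-k}<\infty .
\]
By (L3), $\gamma_s$ is rectifiable. Each $j_1\Psi(S_J(s))$ is also the image of an injective path, which lies in $U_1$ except for its endpoints. By (L3), \eqref{eq:cover} and \eqref{eq:cov}, every Borel $\rho\ge0$ on $\widetilde Z$ satisfies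
\begin{equation}\label{eq:line}
\int_{\gamma_s}\rho\,ds=\int_{\Sigma_s}\rho\,d\mathcal H^1\le\Lambda_\rho(s):=\sum_J\int_{S_J(s)}\hat\rho\,|dw| .
\end{equation}

\emph{The average toll.} The function $\Lambda_\rho$ is Borel, by Tonelli's theorem in polar coordinates about each $c_J$. For $J\in\mathcal G_k$ let $A_J=\{2\delta_k<|w-c_J|<\eta_k,\ \operatorname{Im}w>0\}$. We have $\log r_J(s)=\log\eta_k-sL_k$, so the substitution $r=r_J(s)$ gives $ds=|dr|/(L_kr)$. Using $\int_{A_J}|w-c_J|^{-2}\,dA=\pi L_k$ and the Cauchy--Schwarz inequality,
\[
\int_0^1\!\!\int_{S_J(s)}\hat\rho\,|dw|\,ds=\frac1{L_k}\int_{A_J}\frac{\hat\rho}{|w-c_J|}\,dA\le\Big(\frac\pi{L_k}\Big)^{1/2}\|\hat\rho\|_{L^2(A_J)} .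
\]
For fixed $k$ the half-annuli $A_J$ lie over the interiors of distinct intervals of generation $N_{k-1}$ in $[0,1]$; this is why the gates sit at the centers. So they are disjoint subsets of the strip, and $\sum_{J\in\mathcal G_k}\|\hat\rho\|_{L^2(A_J)}^2\le\|\rho\|_2^2$ by \eqref{eq:strip}. The Cauchy--Schwarz inequality for the sum over the at most $4^{N_{k-1}}$ gates of stage $k$, followed by \eqref{eq:Nk}, gives
\begin{equation}\label{eq:avg}
\int_0^1\Lambda_\rho(s)\,ds\le\sum_{k\ge1}\Big(\frac{\pi4^{N_{k-1}}}{L_k}\Big)^{1/2}\|\rho\|_2\le\sqrt\pi\sum_{k\ge1}2^{-k}\,\|\rho\|_2=\sqrt\pi\,\|\rho\|_2 .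
\end{equation}

\subsection{End of the proof}

Let $\Gamma=\{\gamma_s:0<s<1\}$. If $\rho$ is admissible for $\Gamma$, then $\Lambda_\rho(s)\ge1$ for all $s$ by \eqref{eq:line}, since all $\gamma_s$ are rectifiable, and \eqref{eq:avg} gives $\|\rho\|_2^2\ge1/\pi$. So $\operatorname{Mod}\Gamma\ge1/\pi$. Let $h\colon\widetilde Z\to\mathbb S^2$ be any homeomorphism. All paths of $h(\Gamma)$ join $h(p_0)$ to $h(p_1)\ne h(p_0)$, so $\operatorname{Mod}h(\Gamma)=0$ by Lemma~\ref{lem:points}. Hence $\operatorname{Mod}\Gamma\le K'\operatorname{Mod}h(\Gamma)$ fails for every $K'<\infty$, and $\widetilde Z$ is not quasiconformally equivalent to $\mathbb S^2$. This proves Theorem~\ref{thm:quasicircle}; taking $h=f$, we see that the homeomorphism $\widetilde\pi$ is not quasiconformal. \qed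

\begin{thebibliography}{9}

\bibitem{Ikonen}
Toni Ikonen, \emph{Two-dimensional metric spheres from gluing hemispheres}, arXiv:2106.01295 (2021).

\bibitem{Pommerenke}
Pommerenke, \emph{Boundary Behaviour of Conformal Maps}.

\bibitem{Williams}
M.~Williams, Proc.\ AMS 140 (2012).

\end{thebibliography}
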